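# A root of unity of order 55 at which the Witten–Reshetikhin–Turaev invariant vanishes

## 1. The star with leaves 2, 3, 5 at a fifth root of unity

Draw a tree with one center of weight $1$ and three leaves of weights $2,3,5$. Its matrix $B$ has the weights on the diagonal and an entry $1$ for each edge, so
$$\det B=1\cdot 30-(15+10+6)=-1 .$$
Read the tree as a framed link in $S^3$: a vertex is an unknotted circle framed by its weight, an edge clasps two circles as in a Hopf link. Surgery on this link gives a closed oriented 3-manifold $M$ whose first homology is the cokernel of $B$. As $\det B=\pm1$, $M$ is an *integral homology sphere*: a closed oriented 3-manifold with $H_*(M;\mathbb Z)\cong H_*(S^3;\mathbb Z)$.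

Now we attach a number to it. Let $r$ be odd, $\zeta$ a root of unity of order $r$, and $t=\zeta^{4^*}$ with $4^*$ the inverse of $4$ mod $r$; then $t^4=\zeta$ and $t$ has order $r$. Put
$$\{n\}=t^{2n}-t^{-2n},\qquad [n]=\{n\}/\{1\}\qquad(n\in\mathbb Z/r).$$
For $n\ne0$ we have $t^{4n}\neq1$, so $\{n\}\ne0$. For a tree $\Gamma$ with integer weights $a_v$ let
$$Z_\Gamma=\sum_{n_v\in\mathbb Z/r\setminus 0}\ \prod_v t^{a_v(n_v^2-1)}[n_v]^{2-\deg v}\prod_{vw\text{ edge}}[n_vn_w],\tag{1}$$
and let $Z_\pm$ be its value for the tree with a single vertex of weight $\pm1$. If $\det B_\Gamma=\pm1$ and $B_\Gamma$ has $b_+$ positive and $b_-$ negative eigenvalues, put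
$$\tau_\zeta(M_\Gamma)=\frac{Z_\Gamma}{Z_+^{b_+}Z_-^{b_-}} .\tag{2}$$
Section 2 explains why this is the $SU(2)$ Witten–Reshetikhin–Turaev (WRT) invariant. Let us first compute.

**Order 3.** Here $n_v=\pm1$, $t^{n_v^2-1}=1$ and $[\pm1]=\pm1$. The summand is $\prod_v n_v^{2-\deg v}\prod_{vw}n_vn_w=\prod_vn_v^2=1$. So $Z_\Gamma=2^{|V(\Gamma)|}$, $Z_\pm=2$, and $\tau_\zeta(M_\Gamma)=1$ for every tree of determinant $\pm1$.

**Order 5, the star above.** Now $t=\zeta^{4}=\zeta^{-1}$. Let $G(p)=\sum_{n\in\mathbb Z/5}t^{pn^2}$. Then $G(1)=G(-1)=1+2\alpha$ with $\alpha=t+t^{-1}$, $\alpha^2+\alpha=1$, so $G(1)^2=1+4\alpha+4\alpha^2=5$; and $G(2)=G(3)=1+2(t^2+t^{-2})=-G(1)$. Collecting powers of $\{1\}$ in (1),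
$$\{1\}^5t^{11}Z_\Gamma=\sum_{n\neq0}t^{n^2}\{n\}^{-1}u_2(n)u_3(n)u_5(n),\qquad u_p(m)=\sum_{n\in\mathbb Z/5}t^{pn^2}\{n\}\{nm\}.$$
Expand $\{n\}\{nm\}=t^{2n(m+1)}+t^{-2n(m+1)}-t^{2n(m-1)}-t^{-2n(m-1)}$. For $p=5$ the Gaussian factor is $1$, so $u_5(m)=10$ for $m=-1$, $-10$ for $m=1$, and $0$ otherwise. For $p=2,3$ complete the square, with $2^*=3$ and $3^*=2$:
$$u_2(1)=2G(2)(t^{-12}-1)=2G(2)(t^3-1),\qquad u_3(1)=2G(3)(t^{-8}-1)=2G(3)(t^2-1).$$
Hence $u_2(1)u_3(1)=20(t^3-1)(t^2-1)=20(2-t^2-t^{-2})=-20\{2\}^2$. All $u_p$ are odd, so $n=1$ and $n=-1$ contribute equally, and the sum is $2\cdot t\{1\}^{-1}(-20\{2\}^2)(-10)=400\,t\{1\}^{-1}\{2\}^2$. So $Z_\Gamma=400\{1\}^{-6}\{2\}^2$, because $t^{-10}=1$.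

For the denominator, $u_1(1)=2G(1)(t^{-4}-1)=-2G(1)t^{-2}\{1\}$ and $u_{-1}(1)=2G(1)(t^{4}-1)=2G(1)t^{2}\{1\}$, so
$$Z_+=\{1\}^{-2}t^{-1}u_1(1)=-2G(1)t^{-3}\{1\}^{-1},\qquad Z_-=\{1\}^{-2}t\,u_{-1}(1)=2G(1)t^3\{1\}^{-1}.$$
Completing squares from the leaves, the center entry becomes $1-\frac12-\frac13-\frac15=-\frac1{30}$, so $b_+=3$, $b_-=1$, and $Z_+^3Z_-=-16\cdot25\,t^{-6}\{1\}^{-4}$. Therefore
$$\tau_\zeta(M)=-t^6[2]^2=-t(t^4+2+t^{-4})=-(1+t)^2=-(1+\zeta^{-1})^2 .$$
This is a unit of $\mathbb Z[\zeta]$, because $1+t=(1-t^2)/(1-t)$. Modulo $1-\zeta$ it is $-4\equiv1$.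

So far nothing vanishes. Can $\tau_\zeta(M)$ ever be $0$?

## 2. The WRT invariant of homology spheres and the non-vanishing conjecture

**Habiro's invariant.** Write $(q)_n=\prod_{i=1}^n(1-q^i)$. The ring $\widehat{\mathbb Z[q]}=\varprojlim_n\mathbb Z[q]/((q)_n)$ consists of sums $\sum_{n\ge0}a_n(q)(q)_n$ with $a_n\in\mathbb Z[q]$. At a root of unity $\zeta$ of order $r$ all $(q)_n$ with $n\ge r$ vanish, so such a sum has a value in $\mathbb Z[\zeta]$. For example $\sum_n(q)_n$ has at $q=-1$ the value $1+(1-(-1))=3$. Following Habiro, an integral homology sphere $M$ has a unified invariant $J_M\in\widehat{\mathbb Z[q]}$, and $\tau_\zeta(M)=J_M(\zeta)$ for every root of unity, normalized by $\tau_\zeta(S^3)=1$. In particular $\tau_\zeta(M)\in\mathbb Z[\zeta]$. Since the $a_n$ have integer coefficients, $\tau_{\sigma\zeta}(M)=\sigma(\tau_\zeta(M))$ for every Galois automorphism $\sigma$. So vanishing at one root of order $r$ means vanishing at all of them.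

**Colored Jones polynomial.** Let $S_{n-1}$ be the polynomial with $S_{n-1}(x+x^{-1})=\frac{x^n-x^{-n}}{x-x^{-1}}$; thus $S_0=1$, $S_1(y)=y$, $S_2(y)=y^2-1$. For a framed link $L$ and odd $n_i\ge1$, $J_L(n_1,\dots,n_l)$ is the Kauffman bracket (loop value $-A^2-A^{-2}$, empty link $1$) of $L$ with the $i$-th component decorated by $S_{n_i-1}$ in the core of the annulus, evaluated at $A=t$. Products in the annulus mean parallel copies along the framing. For the 0-framed unknot with $n=3$ one gets $(A^2+A^{-2})^2-1=A^4+1+A^{-4}=[3]$.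

We use the textbook facts, for odd colors: $J_{\text{unknot}}(n)=[n]$; changing a framing by $a$ multiplies by $t^{a(n^2-1)}$; and a 0-framed meridian of color $m$ around a component of color $n$ with $[n]\ne0$ multiplies by $S_{m-1}(-t^{2n}-t^{-2n})=[nm]/[n]$. So $J_{\text{Hopf}}(n,m)=[nm]$. With the mirror-image convention one gets the same statements for $-M$ and $\zeta^{-1}$; this is irrelevant here, since $J_{-M}(q)=J_M(q^{-1})$.

**Surgery formula (cited).** Let $L$ present an integral homology sphere $M$ by surgery, and let $b_\pm$ be the numbers of positive/negative eigenvalues of its linking matrix. For $\zeta$ of odd order $r$, with $q^{1/4}\mapsto\zeta^{4^*}$,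
$$J_M(\zeta)=\frac{Z_L}{Z_{U_+}^{b_+}Z_{U_-}^{b_-}},\qquad Z_L=\sum_{n_i\text{ odd},\ 1\le n_i\le 2r-1}\ \prod_i[n_i]\;J_L(n_1,\dots,n_l),\tag{3}$$
where $U_\pm$ is the $\pm1$-framed unknot. The right side is the standard $SO(3)$ WRT invariant at $\zeta$. Equation (3) is Habiro's theorem that $J_M(\zeta)$ is the WRT invariant (Invent. Math. 171 (2008)). It is also stated in Beliakova–Bühler–Lê, *A unified quantum SO(3) invariant for rational homology 3-spheres*, Invent. Math. 185 (2011): there the $SO(3)$ invariant is defined by this formula with the same evaluation of $q^{1/4}$, their unified invariant evaluates to it at all roots of odd order, and it equals $J_M$ for integral homology spheres.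

**From (3) to (1).** The $r$ odd numbers in $[1,2r-1]$ represent each residue mod $r$ once. Terms with some $n_i\equiv0$ vanish, because $[n_i]=0$ and $J_L$ is finite. For a tree link, remove leaves one at a time: a leaf $v$ attached to $w$ is a meridian of $w$ and contributes $[n_vn_w]/[n_w]$; the last vertex contributes $[n_o]$. So, with framings, $J_L=\prod_v t^{a_v(n_v^2-1)}[n_v]^{1-\deg v}\prod_{vw}[n_vn_w]$. Everything depends on residues only, and (3) becomes (1), (2).

Two facts are known. If $\mathrm{ord}(\zeta/\xi)$ is a prime power, then $\tau_\zeta(M)\equiv\tau_\xi(M)\pmod{(\xi-\zeta)}$ in $\mathbb Z[\zeta,\xi]$. Consequently $\tau_\zeta(M)\ne0$ whenever $\mathrm{ord}(\zeta)=dp^e$ with $d\in\{1,2,3,4,6\}$, $e\ge0$, $p$ prime. The following is taken from Kazuo Habiro, *A unified Witten-Reshetikhin-Turaev invariant for integral homology spheres*, arXiv:math/0605314 (2006).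

**Non-vanishing Conjecture.** For any integral homology sphere $M$, we have $\tau_\zeta(M)\ne0$ for every root of unity $\zeta$.

The conjecture is false. It fails at order $55=5\cdot11$.

**Theorem 1.** There is an integral homology sphere $M$ (a graph manifold, given by plumbing on a tree) with $\tau_\zeta(M)=0$ for every root of unity $\zeta$ of order $55$.

**Theorem 2.** Fix $\zeta$ of order $55$. There is a nonzero ideal $\mathfrak c\subset\mathbb Z[\zeta]$ such that for every $x\in\mathfrak c$ some plumbed integral homology sphere $M$ satisfies $\tau_\zeta(M)=\pm\zeta^jx$ for some sign and some $j$. (The case $x=0$ is Theorem 1.)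

**Theorem 3.** (a) For $M$ as in Theorem 1, $J_M\in\Phi_{55}(q)\,\widehat{\mathbb Z[q]}$. (b) There are infinitely many pairwise non-homeomorphic hyperbolic integral homology spheres $M'$ with $\tau_\zeta(M')=0$ for all $\zeta$ of order $55$.

The order $55$ is not of the form $dp^e$ above, but the congruences still say something. Write $\zeta=\xi_5\xi_{11}$ with factors of orders $5$ and $11$. If $\tau_\zeta(M)=0$, then $\tau_{\xi_5}(M)\in(\xi_5-\zeta)=(1-\xi_{11})$, which lies in every prime over $11$; likewise $\tau_{\xi_{11}}(M)$ lies in every prime over $5$. This is no contradiction, but it shows that a zero must first be arranged modulo every prime over $5$ and over $11$. We will meet this condition again in Section 7.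

## 3. Gauss sums and units at level 55

From now on $r=55$, $\zeta$ has order $55$, $F=\mathbb Q(\zeta)$, $O=\mathbb Z[\zeta]$, $t=\zeta^{14}$ (since $4\cdot14=56$). Let $\mu=\{\pm t^j\}=\{\pm\zeta^j\}$, the group of roots of unity in $F$. Write $a\doteq b$ if $a=\omega b$ with $\omega\in\mu$; for functions, one $\omega$ serves for all arguments. For $c$ prime to $55$, $c^*$ is its inverse mod $55$.

**Units.** For a unit $c$ mod $55$, represented by $c\ge1$, and $n\ne0$, the quotient $\{cn\}/\{n\}=\sum_{j=0}^{c-1}t^{2n(c-1-2j)}$ lies in $O$. So does its inverse $\{c^*\cdot cn\}/\{cn\}$. Hence $\{cn\}/\{n\}\in O^*$. If $n$ itself is a unit mod $55$, then $\{n\}\in O^*$: it is a power of $t$ times $\zeta^n-1$, and $\prod_{n}(1-\zeta^n)=\Phi_{55}(1)=1$ over the units $n$.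

**Splitting.** Write $\mathbb Z/55=\mathbb Z/5\times\mathbb Z/11$, $m=(x,y)$; then $m=11x+45y$. With $t_5=t^{11}$ and $t_{11}=t^{45}$, of orders $5$ and $11$, we have $t^m=t_5^xt_{11}^y$, and $t^{mn}$ factors componentwise.

**Gauss sums.** Let $G(p)=\sum_{n\in\mathbb Z/55}t^{pn^2}$ and $G=G(1)$. For $p$ prime to $55$, completing the square gives
$$\sum_nt^{pn^2+2jn}=G(p)\,t^{-p^*j^2},\qquad G(p)=\Big(\frac p{55}\Big)G .\tag{4}$$
For the second formula, $G(p)$ is the product over $\ell=5,11$ of $\sum_{x\in\mathbb F_\ell}t_\ell^{px^2}=\sum_x\big(1+(\tfrac x\ell)\big)t_\ell^{px}=(\tfrac p\ell)\sum_x(\tfrac x\ell)t_\ell^x$. Moreover $|G|^2=\sum_{h,k}t^{(k+h)^2-k^2}=\sum_ht^{h^2}\sum_kt^{2hk}=55$. Since $\left(\frac{-1}{55}\right)=-1$, $\overline G=G(-1)=-G$, and so $G^2=-55$.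

## 4. Plumbing trees as vectors

**Definition.** A *rooted tree* $\Gamma$ is a finite tree with integer weights $a_v$ and a root $o$. Put $d=\det B_\Gamma$ and $d'=\det B_{\Gamma\setminus o}$ (empty determinant $1$); $(d,d')$ is the *pair* of $\Gamma$. $\Gamma$ is *primitive* if $\gcd(d,d')=1$.

A single vertex of weight $p$ has pair $(p,1)$. The star of Section 1, rooted at its center, has pair $(-1,30)$. Both are primitive.

The aim is to cut the sum (1) at the root. Let $V$ be the 27-dimensional space of odd functions $\mathbb Z/55\to F$. Define $u_\Gamma\in V$ by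
$$u_\Gamma(m)=\sum_{n_v\in\mathbb Z/55\setminus0}\ \prod_vt^{a_vn_v^2}\{n_v\}^{2-\delta_v}\prod_{vw\text{ edge}}\{n_vn_w\}\cdot\{n_om\},$$
with $\delta_v=\deg v$ for $v\ne o$ and $\delta_o=\deg o+1$: the root has one open edge, colored $m$. Let $\hat u_\Gamma=u_\Gamma/(2G)^{|V(\Gamma)|}$.

**One vertex.** For weight $p$ prime to $55$, expanding $\{n\}\{nm\}$ and using (4),
$$u_p(m)=2G(p)\big(t^{-p^*(m+1)^2}-t^{-p^*(m-1)^2}\big)=-2G(p)\,t^{-p^*(1+m^2)}\{p^*m\},\qquad \hat u_p(m)\doteq t^{-p^*m^2}\{p^*m\}.\tag{5}$$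

**Closing the open edge.** Setting $m=1$ turns $\{n_o\}^{2-\delta_o}$ into $\{n_o\}^{2-\deg o}$. The total power of $\{1\}$ in the denominators of (1) is $\sum_v(2-\deg v)+|E|=|V(\Gamma)|+1$. So $Z_\Gamma=\{1\}^{-|V(\Gamma)|-1}t^{-\sum a_v}u_\Gamma(1)$. By (5), and since $G(-1)\{-1\}=G\{1\}$,
$$Z_{U_\pm}=\{1\}^{-2}t^{\mp1}u_{\pm1}(1)=-2G\,t^{\mp3}\{1\}^{-1}.$$
If $\det B_\Gamma=\pm1$, then $b_++b_-=|V(\Gamma)|$, and therefore
$$\tau_\zeta(M_\Gamma)\doteq\{1\}^{-1}\hat u_\Gamma(1).\tag{6}$$

**Operators on $V$.** Put $(T\varphi)(m)=t^{m^2}\varphi(m)$, $(S\varphi)(m)=\sum_nt^{2mn}\varphi(n)$, $\hat S=S/G$, and, for a unit $c$ mod $55$, $(D_c\varphi)(m)=\frac{\{cm\}}{\{m\}}\varphi(m)$ for $m\ne0$. On $V$ we have $(S^2\varphi)(m)=55\varphi(-m)=-55\varphi(m)$, so $\hat S^2=1$; also $T^{55}=1$.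

**Merging.** Join the roots of $\Gamma_1,\dots,\Gamma_s$ ($s\ge1$) to a new root of weight $x$. The new vector is
$$\hat u=\hat ST^x\hat v,\qquad\hat v(n)=\{n\}^{1-s}\prod_i\hat u_{\Gamma_i}(n)\ (n\neq0),\quad\hat v(0)=0,\tag{7}$$
and the new pair is
$$d=x\prod_id_i-\sum_id_i'\prod_{j\ne i}d_j,\qquad d'=\prod_id_i .\tag{8}$$
Indeed the definition gives $u(m)=\sum_{n\ne0}t^{xn^2}\{n\}^{1-s}\{nm\}\prod u_{\Gamma_i}(n)$. The function $g(n)=t^{xn^2}\{n\}^{1-s}\prod u_{\Gamma_i}(n)$ is odd, so $\sum_n\{nm\}g(n)=2\sum_nt^{2mn}g(n)$. Dividing by $(2G)^{1+\sum|V(\Gamma_i)|}$ gives (7); (8) is the expansion of the determinant along the new root.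

If all $\Gamma_i$ are primitive and the $d_i$ are pairwise coprime, the result is primitive: a prime $p\mid d'=\prod d_i$ divides exactly one $d_i$, and then $d\equiv-d_i'\prod_{j\ne i}d_j\not\equiv0$ mod $p$.

For $s=1$ we call this an *extension*: $\hat u=\hat ST^x\hat u_{\Gamma_1}$ and $\binom d{d'}=R(x)\binom{d_1}{d_1'}$, where
$$R(x)=\begin{pmatrix}x&-1\\1&0\end{pmatrix}=\mathsf S\mathsf T^x,\qquad\mathsf S=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad\mathsf T=\begin{pmatrix}1&0\\-1&1\end{pmatrix}.$$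
The $R(x)$ generate $SL_2(\mathbb Z)$ as a monoid: the group is generated by $\mathsf S,\mathsf T$, and $1=R(0)^4$, $\mathsf S=R(0)$, $\mathsf S^{-1}=R(0)^3$, $\mathsf T^{\pm1}=R(0)^3R(\pm1)$.

## 5. Chains and the finite Weil group

The first thing to try is to build long chains by extension, hoping that some unimodular chain gives $\hat u(1)=0$. The next lemma shows what chains can do. To a word in $\hat S,T$ attach the matrix $A\in SL_2(\mathbb Z/55)$ obtained by $\hat S\mapsto\mathsf S$, $T\mapsto\mathsf T$. Let $(\Pi_g\varphi)(m)=\varphi(gm)$. On all functions $\mathbb Z/55\to F$ we have $S=S_5\otimes S_{11}$, where $S_\ell$ has kernel $t_\ell^{2mn}$.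

**Lemma 4.** (i) A word with $A=\pm1$ acts on $V$ as an element of $\mu$. (ii) $\Pi_g$ ($g\in(\mathbb Z/55)^*$), $S_5\otimes1$ and $1\otimes S_{11}$ preserve $V$, and their restrictions to $V$ are scalar multiples of words. (iii) $\Pi_g|_V$ is a multiple of a word with $A=\pm\mathrm{diag}(g^{-1},g)$.

**Step 1: a basis of operators that all our operators permute.** On all functions let $H(a,b)\varphi(m)=t^{ab+2am}\varphi(m+b)$. These $55^2$ operators are linearly independent: different $b$ give different shifts, and for fixed $b$ the functions $t^{2am}$ are distinct characters. So they span the full matrix algebra. We claim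
$$TH(a,b)T^{-1}=H(a-b,b),\quad SH(a,b)S^{-1}=H(-b,a),\quad\Pi_gH(a,b)\Pi_g^{-1}=H(ga,g^{-1}b).$$
First: $t^{m^2}t^{ab+2am}t^{-(m+b)^2}=t^{(a-b)b+2(a-b)m}$. Second: $\sum_nt^{2mn}t^{ab+2an}\varphi(n+b)=\sum_kt^{2m(k-b)+ab+2a(k-b)}\varphi(k)=t^{-ab-2bm}(S\varphi)(m+a)$. Third: evaluating $t^{ab+2am}\varphi(g^{-1}(m+b))$ at $gm$ gives $t^{ab+2agm}\varphi(m+g^{-1}b)$.

So each word, and each $\Pi_g$, acts on the labels $(a,b)^T$ by a matrix $A'$, multiplicatively: $T\mapsto\begin{pmatrix}1&-1\\0&1\end{pmatrix}$, $S\mapsto\mathsf S$, $\Pi_g\mapsto\mathrm{diag}(g,g^{-1})$. Two invertible operators with the same action on labels differ by an operator commuting with all $H(a,b)$, that is, by a scalar. With $w=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ we have $w\mathsf Tw=\begin{pmatrix}1&-1\\0&1\end{pmatrix}$ and $w\mathsf Sw=-\mathsf S$. Hence $A'=\pm wAw$ for every word.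

**Step 2: proof of (i).** If $A=\pm1$ then $A'=\pm1$. Since $\Pi_{-1}$ has $A'=-1$, the word is a scalar multiple of $1$ or of $\Pi_{-1}$, hence a scalar $\lambda$ on $V$; and $\lambda\in F$. As $\hat S^2=T^{55}=1$ on $V$, the determinant $\lambda^{27}$ of the word on $V$ is a root of unity. So $\lambda$ is a root of unity in $F$, that is, $\lambda\in\mu$.

**Step 3: proof of (ii) and (iii).** All three operators commute with $\Pi_{-1}$ (the last two commute with $x\mapsto-x$ and with $y\mapsto-y$), so they preserve $V$. The operators factor as $H(a,b)=H_5(a_5,b_5)\otimes H_{11}(a_{11},b_{11})$, where $H_\ell$ is defined with $t_\ell$, and as before $S_\ell H_\ell(a,b)S_\ell^{-1}=H_\ell(-b,a)$. So $S_5\otimes1$ and $1\otimes S_{11}$ act on labels by $(\mathsf S,1)$ and $(1,\mathsf S)$ in $SL_2(\mathbb F_5)\times SL_2(\mathbb F_{11})=SL_2(\mathbb Z/55)$. The matrices $\begin{pmatrix}1&-1\\0&1\end{pmatrix}$ and $\mathsf S$ generate $SL_2(\mathbb Z)$, which maps onto $SL_2(\mathbb Z/55)$;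 having finite order there, they generate it as a monoid. So some word in $S,T$ has the same action on labels as the given operator and is proportional to it. For $\Pi_g$ such a word has $A'=\mathrm{diag}(g,g^{-1})$, hence $A=\pm wA'w=\pm\mathrm{diag}(g^{-1},g)$. $\square$

For example $R(1)=\mathsf S\mathsf T$ satisfies $R(1)^2-R(1)+1=0$, so $R(1)^3=-1$, and three extensions by $+1$ change $\hat u$ only by a root of unity.

**Where chains stop.** By (i) and the finiteness of $SL_2(\mathbb Z/55)$, extending a fixed tree by chains produces only finitely many vectors up to $\mu$. For a chain alone we can say exactly what happens. Put $v_0(n)=\{n\}$. A single vertex has $\hat u_x=\hat ST^xv_0$, so a chain has $\hat u=hv_0$ for a word $h$ whose matrix is the reduction of some $B\in SL_2(\mathbb Z)$ with $B\binom10=\binom d{d'}$. If $d=\pm1$, then $B=\pm\mathsf T^k\begin{pmatrix}1&c\\0&1\end{pmatrix}=\pm\mathsf T^k\mathsf S\mathsf T^c\mathsf S^{-1}$ for some $k,c$, so by (i) $\hat u\doteq T^k\hat ST^c\hat Sv_0$.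 Now $(Sv_0)(m)$ is $55$ at $m=-1$, $-55$ at $m=1$ and $0$ elsewhere. So $T$ multiplies $\hat Sv_0$ by $t$, $\hat u\doteq T^kv_0$, and (6) gives $\tau_\zeta\doteq1$. A unimodular chain never gives zero.

Branching is different. Merging with a leaf will produce the operators $D_c$, and $D_2$ multiplies by $t^{2m}+t^{-2m}$, whose absolute value is $1$ only if $t^{4m}$ is a primitive cube root of unity. That never happens, since $t^{4m}$ has order dividing $55$. So $D_2$ is not unitary and has infinite order.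

## 6. Which operators are realized by trees

We now define the group generated by all these moves, with a record of what each does to the pair $(d,d')$ mod $55$. Let
$$\mathcal G\subset GL(V)\times SL_2(\mathbb Z/55)/\{\pm1\}\times(\mathbb Z/55)^*/\{\pm1\}$$
be the group generated by $(\hat S,\mathsf S,1)$, $(T,\mathsf T,1)$ and $(D_c,1,c^{-1})$ for all units $c$.

These elements generate $\mathcal G$ already as a monoid. Indeed $(\hat S,\mathsf S,1)^2=1$ and $(T,\mathsf T,1)^{55}=1$. For $D_c$, let $\hat\Pi$ be a word proportional to $\Pi_c$ on $V$, with matrix $A$. The operator $\Pi_cD_{c^{-1}}\Pi_c^{-1}$ is multiplication by $\{c^{-1}\cdot cm\}/\{cm\}=\{m\}/\{cm\}$, so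
$$(D_c,1,c^{-1})^{-1}=(\hat\Pi,A,1)(D_{c^{-1}},1,c)(\hat\Pi,A,1)^{-1},$$
a positive word, because inverses of words in $\hat S,T$ are positive words.

Let $\mathcal H_1=\{\gamma:(\gamma,1,1)\in\mathcal G\}$. It is a group, normalized by the projection of $\mathcal G$ to $GL(V)$. Its elements change the vector and leave the pair mod $55$ alone, up to sign.

**Lemma 5.** Let $\Gamma$ be primitive with pair $(d,d')$.
(a) For $B\in SL_2(\mathbb Z)$ and any word $h$ with matrix $\equiv\pm B$ mod $55$ there is a primitive $\Gamma'$ with pair $B(d,d')^T$ and $\hat u_{\Gamma'}\doteq h\hat u_\Gamma$.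
(b) For $(h,A,\kappa)\in\mathcal G$ there is a primitive $\Gamma'$ with $\hat u_{\Gamma'}\doteq h\hat u_\Gamma$ and pair $\equiv\pm\kappa A(d,d')^T\pmod{55}$.
(c) If $d\equiv\delta\in\{\pm1\}\pmod{55}$, there is a primitive $\Gamma'$ with $\det B_{\Gamma'}=\delta$ and $\hat u_{\Gamma'}\doteq\hat u_\Gamma$.

**Step 1: (a), by extensions.** Write $B=R(x_l)\cdots R(x_1)$ and extend $\Gamma$ successively with weights $x_1,\dots,x_l$. The pair becomes $B(d,d')^T$, which is again primitive. The word $\hat ST^{x_l}\cdots\hat ST^{x_1}$ has matrix $B$ mod $55$, so by Lemma 4(i) it differs from $h$ by an element of $\mu$.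

**Step 2: (b), by merging with a leaf.** As the generators generate $\mathcal G$ as a monoid, it suffices to treat one generator at a time. Part (a) handles $\hat S$ and $T$, so consider $D_c$. If $d=0$, then $d'=\pm1$; first apply (a) with $B=\begin{pmatrix}1&55\\0&1\end{pmatrix}$ and the empty word $h=1$. This makes $d=\pm55\neq0$ without changing the pair mod $55$ or the vector up to $\mu$. By Dirichlet take a prime $p\equiv c^{-1}\pmod{55}$ with $p\nmid d$, and merge $\Gamma$ with the leaf $p$ under a root of weight $x\equiv c\pmod{55}$. As $p^*=c$, (5) and (7) give the vector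
$$\doteq\hat ST^x\Big(t^{-cn^2}\frac{\{cn\}}{\{n\}}\hat u_\Gamma(n)\Big)=\hat SD_c\hat u_\Gamma .$$
The tree is primitive since $\gcd(p,d)=1$. By (8) its pair is $(xpd-pd'-d,\ pd)$, and $xp\equiv1$, so it is $\equiv p(-d',d)^T=p\,\mathsf S(d,d')^T$. Now apply (a) with $B=\mathsf S^{-1}$ and $h=\hat S$ (whose matrix $\mathsf S$ is $-\mathsf S^{-1}$). The vector becomes $\doteq D_c\hat u_\Gamma$, the pair $\equiv p(d,d')^T\equiv c^{-1}(d,d')^T$.

**Step 3: (c), making the determinant exactly $\pm1$.** Choose integers $\alpha',\beta'$ with $\alpha'd+\beta'd'=(\delta-d)/55$. Then $\alpha=1+55\alpha'$ and $\beta=55\beta'$ satisfy $\alpha d+\beta d'=\delta$, so $\gcd(\alpha,\beta)=1$. Complete $(\alpha,\beta)$ to the first row of a matrix in $SL_2(\mathbb Z)$. Mod $55$ it is $\begin{pmatrix}1&0\\s&1\end{pmatrix}$ for some $s$; left multiplication by $\begin{pmatrix}1&0\\-s&1\end{pmatrix}$ makes it $\equiv1$ and keeps the first row. Apply (a) to this matrix with $h=1$. $\square$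

## 7. Elementary matrices and the primes that obstruct them

For $m\ne0$ let $e_m=\delta_m-\delta_{-m}\in V$; choosing one $m$ from each pair $\pm m$ gives a basis. $E_{m,m'}$ is the operator sending $e_{m'}$ to $e_m$ and killing the other basis vectors. So $1+xE_{m,m'}$ adds $x$ times the value at $m'$ to the value at $m$.

Suppose $\mathcal H_1$ contains $1+xE_{1,2}$ for all $x\in QO$, for some $Q\neq0$. By Lemma 5 and (6) we may then change $\tau_\zeta$ by moving $a=\hat v(1)$ to $a+xb$, where $b=\hat v(2)$. Zero is reached this way exactly if $a\in QbO$. There are two troubles.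

At primes not dividing $Q$, $b$ may be more divisible than $a$. A third color and the Chinese remainder theorem will cure this. At primes $\mathfrak P\mid Q$ the trouble is worse: our moves are the identity mod $Q$. If all values of $\hat v$ are $\mathfrak P$-integral and $a$ is a $\mathfrak P$-unit, then every vector reached has its value at $1$ congruent to $a$ mod $\mathfrak P$, hence nonzero. The vector must therefore be prepared so that $a$ is highly divisible, compared with $b$, at every prime dividing $Q$.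

So two things are needed. First, elementary matrices with $Q$ supported on as few primes as possible; we will get a power of $55$ (Sections 8 and 9). Second, trees for which $\hat u(1)$ is divisible and $\hat u(2)$ is not, at each prime over $5$ and $11$ (Sections 10 and 11).

## 8. A commutator with a golden-ratio entry

This section produces one elementary matrix. Write $m=(x,y)$. Then $V=V_0\oplus V_1\oplus V_2$, with $V_i$ the functions supported on $x=\pm i$; for $i=1,2$ identify $V_i$ with functions on $\mathbb F_{11}$ by $\varphi\mapsto\varphi(i,\cdot)$. Let $W_0=\langle e_{(1,0)},e_{(2,0)}\rangle$ and $W'=\langle e_{(x,y)}:y\neq0\rangle$, so $V=W_0\oplus W'$. Put $s_j=t_5^{2j}-t_5^{-2j}=\{(j,0)\}$ and $\varepsilon=s_2/s_1=t_5^2+t_5^{-2}$. Then $\varepsilon^2=t_5^4+2+t_5^{-4}=1-\varepsilon$, so $\varepsilon=\frac{-1\pm\sqrt5}2$ is a unit with $\varepsilon^{-1}=\varepsilon+1$; and $s_4=-s_1$.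

**Step 1: a product of $D_c$'s that acts only on $W_0$.** For $u\in\mathbb F_{11}^*$ let $c(u)=(2,u)$, $c'(u)=(1,u)$ and $\mathfrak D=\prod_uD_{c(u)}D_{c'(u)}^{-1}$. It is diagonal, with entry $\prod_u\{c(u)m\}/\{c'(u)m\}$ at $m$. Let $\omega=t_{11}^2$. Since $\prod_{u\in\mathbb F_{11}}(Y\omega^{2u}-1)=Y^{11}-1$ and $\prod_u\omega^u=1$,
$$\prod_{u\in\mathbb F_{11}}(\alpha\omega^u-\alpha^{-1}\omega^{-u})=\alpha^{11}-\alpha^{-11}.$$
For $\alpha=t_5^{2a}$ with $a\ne0$ the left side is $\prod_{u}\{(a,u)\}$ and the right side is $\alpha-\alpha^{-1}=\{(a,0)\}$. Cancel the factor $u=0$: $\prod_{u\ne0}\{(a,u)\}=1$. So for $y\neq0$, $x\ne0$ the entry of $\mathfrak D$ at $(x,y)$ is $1/1=1$. For $x=0$ numerator and denominator coincide, and the entry is $1$ again. For $y=0$ it is $(s_{2x}/s_x)^{10}$: $\varepsilon^{10}$ at $x=\pm1$, and $(s_4/s_2)^{10}=(-\varepsilon^{-1})^{10}=\varepsilon^{-10}$ at $x=\pm2$. Thus $\mathfrak D=1$ on $W'$ and $\mathfrak D=\mathrm{diag}(\varepsilon^{10},\varepsilon^{-10})$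 on $W_0$.

**Step 2: an operator that is triangular on $W_0$.** Let $U=(\Pi_2\otimes1)(S_5\otimes1)D_{12}(S_5\otimes1)$, where $12=(2,1)$ and $\Pi_2\otimes1=\Pi_{12}$. By Lemma 4, $U$ is a scalar multiple of an element of the projection of $\mathcal G$. Its factors do not move $y$, so it preserves $W_0$ and $W'$. On $W_0$ write $e_i=e_{(i,0)}$. Then
$$S_5e_1=s_1e_1+s_2e_2,\quad S_5e_2=s_2e_1-s_1e_2,\quad S_5^2=s_1^2+s_2^2=-5,\quad D_{12}=\mathrm{diag}(\varepsilon,-\varepsilon^{-1}),$$
and $\Pi_2e_1=-e_2$, $\Pi_2e_2=e_1$. (The value of $\Pi_2e_1$ at $x$ is $e_1(2x)$, which is $1$ at $x=3=-2$.) Now $D_{12}S_5e_1=\varepsilon s_1e_1-\varepsilon^{-1}s_2e_2=s_2e_1-s_1e_2=S_5e_2$, so $Ue_1=\Pi_2(-5e_2)=-5e_1$. Next, $D_{12}S_5e_2=\varepsilon s_2e_1+\varepsilon^{-1}s_1e_2=s_1(\varepsilon^2e_1+\varepsilon^{-1}e_2)$, and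
$$S_5D_{12}S_5e_2=s_1^2\big[(1+\varepsilon^2)e_1+(\varepsilon^3-\varepsilon^{-1})e_2\big].$$
Here $1+\varepsilon^2=2-\varepsilon$ and $\varepsilon^3-\varepsilon^{-1}=(2\varepsilon-1)-(\varepsilon+1)=\varepsilon-2$, while $s_1^2(1+\varepsilon^2)=s_1^2+s_2^2=-5$. So the vector is $-5e_1+5e_2$, and $Ue_2=5e_1+5e_2$. Hence $U|_{W_0}=\begin{pmatrix}-5&5\\0&5\end{pmatrix}$.

**Step 3: the commutator.** Conjugation by $\mathfrak D$ multiplies the upper right entry of $U|_{W_0}$ by $\varepsilon^{20}$, and $(U|_{W_0})^{-1}=\frac15\begin{pmatrix}-1&1\\0&1\end{pmatrix}$. So on $W_0$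
$$\mathfrak DU\mathfrak D^{-1}U^{-1}=\begin{pmatrix}-5&5\varepsilon^{20}\\0&5\end{pmatrix}\cdot\frac15\begin{pmatrix}-1&1\\0&1\end{pmatrix}=\begin{pmatrix}1&\varepsilon^{20}-1\\0&1\end{pmatrix},$$
and on $W'$ the commutator is $1$. Thus it equals
$$1+X_0,\qquad X_0=x_0E_{(1,0),(2,0)},\qquad x_0=\varepsilon^{20}-1=\varepsilon^{10}(\varepsilon^{10}-\varepsilon^{-10})=\pm55\sqrt5\,\varepsilon^{10},\tag{9}$$
because the tenth Fibonacci number is $55$. The scalar in $U$ cancels in the commutator. The $SL_2$-component of $\mathfrak D$ is trivial and the last component of $\mathcal G$ is abelian, so the commutator has trivial second and third components: $1+X_0\in\mathcal H_1$. Only primes over $5$ and $11$ divide $x_0$.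

## 9. Separating matrix positions by characters

The entry in (9) sits at $y=y'=0$, and only one value of $x$ is available. We want entries at chosen positions, with arbitrary coefficients in $QO$. Let
$$\mathcal A=\{X\in\mathrm{Hom}(V_2,V_1):1+X\in\mathcal H_1\},$$
with $X$ extended by $0$ on $V_0\oplus V_1$. Since $XY=0$, $(1+X)(1+Y)=1+X+Y$, so $\mathcal A$ is an additive group of $11\times11$ matrices $(X_{yy'})$. It is stable under conjugation by elements of the projection of $\mathcal G$, and their scalar multiples, that preserve $V_0,V_1,V_2$.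

**Step 1: coefficients in $\mathbb Z[t_5]$.** $T^{11}$ is multiplication by $t_5^{x^2}$, so conjugation by it multiplies $X\in\mathcal A$ by $t_5^{1-4}=t_5^{-3}$, a generator of the ring $\mathbb Z[t_5]$. With $K=\mathbb Q(t_5)$, $\mathcal A$ is an $O_K$-module, $O_K=\mathbb Z[t_5]$.

**Step 2: spreading the entry.** The operator $1\otimes S_{11}$ preserves the $V_i$ and acts on $V_1,V_2$ as $S_{11}$ on functions on $\mathbb F_{11}$. It sends $\delta_0$ to the constant function $1$, and $(S_{11}^{-1}\varphi)(0)=\frac1{11}\sum_y\varphi(y)$. So conjugating $X_0$ by $1\otimes S_{11}$ gives $X_1\in\mathcal A$ all of whose entries equal $x_0/11$.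

**Step 3: diagonal operators as characters.** $T^{45}$ is multiplication by $t_{11}^{y^2}$. Let $\mathcal D$ be the abelian group generated by $T^{45}$ and the $D_c$. Conjugation by $d\in\mathcal D$ multiplies the $(y,y')$ entry by $\chi_{yy'}(d)\in O^*$, where
$$\chi_{yy'}(D_c)=\frac{\{c(1,y)\}}{\{(1,y)\}}\cdot\frac{\{(2,y')\}}{\{c(2,y')\}},\qquad\chi_{yy'}(T^{45})=t_{11}^{y^2-y'^2}.\tag{10}$$
Let $\mathrm{Gal}(F/K)=\{\sigma_\gamma:\gamma\in\mathbb F_{11}^*\}$, $\sigma_\gamma(t_{11})=t_{11}^\gamma$. As $\sigma_\gamma\{(a,b)\}=\{(a,\gamma b)\}$, the character $\sigma_\gamma\chi_{yy'}$ is given by its *data* $(z,z',n)=(\gamma y,\gamma y',\gamma(y^2-y'^2))$, through $D_c\mapsto\frac{\{c(1,z)\}\{(2,z')\}}{\{(1,z)\}\{c(2,z')\}}$ and $T^{45}\mapsto t_{11}^n$.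

**Why $T^{45}$ is needed.** One would first try to isolate a position using the $D_c$ alone, with coefficients $k_b\in O_K$. This fails. On the group generated by the $D_c$ we have $\chi_{\gamma y,\gamma y'}=\sigma_\gamma\chi_{yy'}$, so $\sum_bk_b\chi_{\gamma y,\gamma y'}(d_b)=\sigma_\gamma\big(\sum_bk_b\chi_{yy'}(d_b)\big)$, and the positions $(\gamma y,\gamma y')$ are zero or nonzero together. The third datum, which scales differently, breaks this symmetry.

**Lemma 6.** Let $\mathfrak P\nmid55$ be a prime of $O$. If the reductions mod $\mathfrak P$ of the characters with data $(z,z',n)$ and $(w,w',n')$ agree, then $(z,z',n)=(w,w',n')$.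

**Step 4: proof of Lemma 6 by Fourier inversion.** Mod $\mathfrak P$ the element $t$ still has order $55$, so $n=n'$ and $\{m\}\not\equiv0$ for $m\ne0$. Agreement on all $D_c$ gives, in the residue field $k$ and for all units $c$, $\{c(1,z)\}\{c(2,w')\}=\lambda\{c(1,w)\}\{c(2,z')\}$ with $\lambda\ne0$ independent of $c$. Expand by $\{ca\}\{cb\}=t^{2c(a+b)}+t^{-2c(a+b)}-t^{2c(a-b)}-t^{-2c(a-b)}$. The relation says $\sum_j\Xi(j)t^{2cj}=0$ for all units $c$, where, with $1_{(x,y)}$ the indicator function of a point,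
$$\Xi=1_{(3,z+w')}+1_{(2,-z-w')}-1_{(4,z-w')}-1_{(1,w'-z)}-\lambda\big(1_{(3,w+z')}+1_{(2,-w-z')}-1_{(4,w-z')}-1_{(1,z'-w)}\big).$$
So the Fourier transform of $\Xi$ on $\mathbb Z/5\times\mathbb Z/11$ vanishes at all characters nontrivial on both factors. As $\mathrm{char}\,k\nmid55$, we can invert: the remaining characters depend only on $x$ or only on $y$, so $\Xi(x,y)=f(x)+h(y)$. Since $\Xi(0,\cdot)=0$, $h$ is constant, and each column $\Xi(x,\cdot)$ is constant. A column has at most $2$ nonzero entries out of $11$, so it is $0$. Column $3$ gives $\lambda=1$ and $z+w'=w+z'$; column $4$ gives $z-w'=w-z'$. Adding, $2z=2w$ in $\mathbb F_{11}$, so $z=w$ and $z'=w'$. $\square$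

**Proposition 7.** There is $Q=55^{N'}$, $N'\ge1$, such that $1+xE_{(1,y_0),(2,y_0')}\in\mathcal H_1$ and $1+xE_{(2,y_0),(1,y_0')}\in\mathcal H_1$ for all $x\in QO$ and all $y_0,y_0'$ with $y_0^2\ne y_0'^2$.

**Step 5: an integral form of independence of characters.** Let $O'=O[1/55]$ and let $\Psi$ be the finite set of distinct characters $g\chi_i$, with $g\in\mathrm{Gal}(F/K)$ and $i=(y,y')$. By Lemma 6 different data give different characters, even modulo every maximal ideal $\mathfrak P$ of $O'$. By Dedekind's independence of characters, no nonzero linear functional on $(O'/\mathfrak P)^\Psi$ kills all the vectors $(\psi(d))_{\psi\in\Psi}$, $d\in\mathcal D$, so they span $(O'/\mathfrak P)^\Psi$. The quotient of $O'^\Psi$ by their $O'$-span is finitely generated and is zero modulo every maximal ideal, so by Nakayama it is zero. Fix $i_0=(y_0,y_0')$ with $y_0^2\neq y_0'^2$. There are finitely many $k_b\in O'$ and $d_b\in\mathcal D$ with $\sum_bk_b\psi(d_b)=1$ for $\psi=\chi_{i_0}$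 and $0$ for all other $\psi\in\Psi$.

**Step 6: taking traces down to $O_K$.** The $k_b$ are not in $K$, and $\mathcal A$ is only an $O_K$-module. For $z\in O$ put $k_b'=\mathrm{Tr}_{F/K}(zk_b)\in O_K[1/55]$. Then
$$\sum_bk_b'\chi_i(d_b)=\sum_gg\Big(z\sum_bk_b\,(g^{-1}\chi_i)(d_b)\Big),$$
and the term of $g$ is $g(z)$ if $g^{-1}\chi_i=\chi_{i_0}$ and $0$ otherwise. Suppose $g^{-1}=\sigma_\gamma$ and $g^{-1}\chi_i=\chi_{i_0}$ with $i=(y,y')$. Comparing data, $\gamma y=y_0$, $\gamma y'=y_0'$ and $y_0^2-y_0'^2=\gamma(y^2-y'^2)=\gamma^{-1}(y_0^2-y_0'^2)$. As $y_0^2-y_0'^2\ne0$, $\gamma=1$ and $i=i_0$. So the sum is $z$ for $i=i_0$ and $0$ otherwise.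

**Step 7: clearing denominators.** Choose $N\geq0$ with $55^Nk_b\in O$ for all $b$; $N$ does not depend on $z$. Then $55^Nk_b'\in O_K$ and
$$\sum_b55^Nk_b'\,d_bX_1d_b^{-1}=55^Nz\,\frac{x_0}{11}\,E_{(1,y_0),(2,y_0')}\in\mathcal A .$$
Since $x_0/11=\pm5\sqrt5\,\varepsilon^{10}$ divides $55^2$ in $O$, every $xE_{(1,y_0),(2,y_0')}$ with $x\in55^{N+2}O$ lies in $\mathcal A$.

**Step 8: the opposite positions.** $\Pi_2\otimes1$ sends $\delta_{(a,y)}$ to $\delta_{(a/2,y)}$ and $1/2=3=-2$ in $\mathbb F_5$, so it maps $e_{(1,y)}\mapsto-e_{(2,-y)}$ and $e_{(2,y)}\mapsto e_{(1,y)}$. Conjugation by it turns $E_{(1,y_0),(2,y_0')}$ into $-E_{(2,-y_0),(1,y_0')}$, and keeps $\mathcal H_1$. This gives the second family. Take the largest exponent needed over the finitely many pairs. $\square$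

We use the colors $1=(1,1)$, $2=(2,2)$ and $47=(2,3)$. As $1,4,9$ are distinct mod $11$, for all $x\in QO$
$$1+xE_{1,2},\quad1+xE_{1,47},\quad1+xE_{2,1}\ \in\mathcal H_1.\tag{11}$$

## 10. Trees that vanish at color 1 modulo the primes over 11

**Proposition 8.** There are five primitive rooted trees $\Gamma_1,\dots,\Gamma_5$ with $\det B_{\Gamma_i}=\pm1$, nonzero scalars $C_i$, and $\Sigma_i(m)\in O$, such that $\hat u_{\Gamma_i}(m)=C_it^{\ast}\Sigma_i(m)$ for $m=1,2,47$ (with $t^{\ast}$ a power of $t$), and for every prime $\mathfrak P\mid55$ of $O$: $\Sigma_i(2)$ is a $\mathfrak P$-unit for all $i$, and $\Sigma_i(1)\in\mathfrak P$ for at least one $i$. Moreover $\Sigma_i(47)\ne0$ for all $i$.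

Four of the trees serve the primes over $11$, one serves those over $5$. We first collect three tools.

**Step 1: geometric sums mod $z^\ell-1$.** For $c\ge1$ let $[c]_z=\sum_{j=0}^{c-1}z^{c-1-2j}$ and $[c](n)=[c]_{z=t^{2n}}$, so that $[c](n)=\{cn\}/\{n\}$ for $n\ne0$. Let $\ell$ be odd, $c=c'+\ell q$ with $c'\ge1$, $q\ge0$, and $N_\ell=\sum_{j<\ell}z^j$. Modulo $z^\ell-1$ the first $c'$ terms give $[c']_z$; the other $\ell q$ terms have exponents descending by $2$, and each block of $\ell$ runs through all residues. So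
$$[c]_z\equiv[c']_z+qN_\ell,\qquad(z^a-z^{-a})N_\ell\equiv0 .$$

**Step 2: reductions of $t$.** For $\mathfrak P\mid11$ the factor $t_{11}$ reduces to $1$, so $t$ reduces to some $\theta$ of order $5$. Since $11$ splits completely in $\mathbb Q(t_5)$ and is totally ramified in $\mathbb Q(t_{11})$, $O/\mathfrak P=\mathbb F_{11}$ and $\theta\in\{3,4,5,9\}$. For $\mathfrak P\mid5$, $t$ reduces to some $\eta$ of order $11$ in a field of characteristic $5$.

**Step 3: a formula for $ST^pS$.** For odd $g$ and $p$ prime to $55$, summing first over the middle variable with (4),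
$$(ST^pSg)(m)=G(p)\sum_nt^{-p^*(m+n)^2}g(n)=-\tfrac12G(p)\,t^{-p^*m^2}\sum_n\{p^*mn\}\,t^{-p^*n^2}g(n).\tag{12}$$
The second equality replaces $t^{-2p^*mn}$ by its odd part in $n$.

**Step 4: the trees of type I$(k,s)$**, $(k,s)\in\{(3,1),(3,-1),(5,1),(5,-1)\}$. Note $23\cdot12=276\equiv1$ mod $55$. Merge $k-1$ leaves, distinct primes $\equiv23\pmod{55}$, under a root of weight $e$; then extend by a root of weight $23$. Both operations keep the tree primitive. Put $e'=e-12(k-1)$. By (8) the pair after merging is $\equiv23^{k-1}(e',1)$, because $(k-1)23^{k-2}\equiv12(k-1)23^{k-1}$. After the extension, $d\equiv23^{k-1}(23e'-1)\equiv23^kQ_0$ with $Q_0=e'-12$. Choose $e$ with $Q_0\equiv s\,12^k\pmod{55}$; then $d\equiv s$, and Lemma 5(c) makes the determinant equal to $s$, changing $\hat u$ only by $\mu$.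

By (5), each leaf has vector $\doteq t^{-12n^2}\{12n\}$. So (7) gives $\hat u\doteq\hat ST^{23}\hat ST^{e'}\big(\{12n\}[12](n)^{k-2}\big)$. By (12) with $p=23$, $p^*=12$, $\hat u(m)$ is a nonzero constant times $t^{-12m^2}$ times
$$\sum_nt^{Q_0n^2}\{12mn\}\{12n\}[12](n)^{k-2}=G(Q_0)\Sigma(m),\qquad\Sigma(m)=\sum_jL_jt^{-Q_0^*j^2},$$
where $L=\sum_jL_jz^j=(z^{12m}-z^{-12m})(z^{12}-z^{-12})[12]_z^{k-2}$; the equality is (4) applied to each monomial.

**Step 5: type I at $\mathfrak P\mid5$.** Mod $z^{11}-1$, $[12]_z\equiv1+N_{11}$, so $L\equiv(z^m-z^{-m})(z-z^{-1})=z^{m+1}+z^{-m-1}-z^{m-1}-z^{1-m}$. Also $Q_0\equiv s$ mod $11$. So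
$$\Sigma(m)\equiv2\big(\eta^{-s(m+1)^2}-\eta^{-s(m-1)^2}\big)=2\eta^{-s(m-1)^2}(\eta^{-4sm}-1)\ne0\qquad(m=1,2).$$

**Step 6: type I at $\mathfrak P\mid11$.** Mod $z^5-1$, $[12]_z\equiv z+z^{-1}+2N_5$, so $L\equiv(z^{2m}-z^{-2m})(z^2-z^{-2})(z+z^{-1})^{k-2}$. Put $B=\theta^{-Q_0^*}$. For $k=3$ we have $Q_0\equiv3s$ mod $5$, $Q_0^*\equiv2s$, $B=\theta^{-2s}$. For $k=5$ we have $Q_0\equiv2s$, $Q_0^*\equiv3s$, $B=\theta^{2s}$. $L$ is symmetric under $z\mapsto z^{-1}$; let $(L_0,L_1,L_2)$ be its coefficients at the residues $0,\pm1,\pm2$ mod $5$. Then $\Sigma\equiv L_0+2L_1B+2L_2B^4$, and multiplication by $z+z^{-1}$ sends $(L_0,L_1,L_2)$ to $(2L_1,L_0+L_2,L_1+L_2)$. We start from $(z^2-z^{-2})^2$, i.e. $(-2,1,0)$, for $m=1$, and from $(z^4-z^{-4})(z^2-z^{-2})$, i.e. $(0,1,-1)$, for $m=2$. One multiplication gives $k=3$, three give $k=5$: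
$$m=1:\ (-2,1,0)\to(2,-2,1)\to(-4,3,-1)\to(6,-5,2),$$
$$m=2:\ (0,1,-1)\to(2,-1,0)\to(-2,2,-1)\to(4,-3,1).$$
With $B^4=B^{-1}$ this yields

- $k=3$: $\Sigma(1)\equiv2-4B+2B^{-1}=2B^{-1}(1-B)(1+2B)$ and $\Sigma(2)\equiv2(1-B)$;
- $k=5$: $\Sigma(1)\equiv6-10B+4B^{-1}=2B^{-1}(1-B)(2+5B)$ and $\Sigma(2)\equiv4-6B+2B^{-1}=2B^{-1}(1-B)(1+3B)$.

In $\mathbb F_{11}$, $B\ne1$ is a fifth root of unity. The equation $1+3B=0$ means $B=7$, and $7^5=-1$, so this does not occur. Hence $\Sigma(2)\not\equiv0$ always. Further, $1+2B=0$ means $B=5$, and $2+5B=0$ means $B=4$. So $\Sigma(1)\equiv0$ in these cases: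

- $\theta=3$, type $(3,1)$, since $\theta^{-2}=5$;
- $\theta=4$, type $(3,-1)$, since $\theta^2=5$;
- $\theta=9$, type $(5,1)$, since $\theta^2=4$;
- $\theta=5$, type $(5,-1)$, since $\theta^{-2}=4$.

Every $\mathfrak P\mid11$ is covered. Finally $47\equiv2$ mod $5$, so $\Sigma(47)\equiv\Sigma(2)\not\equiv0$ mod $\mathfrak P\mid11$, and $\Sigma(47)\ne0$.

## 11. A tree with 195 leaves for the primes over 5

The fifth tree must have $\Sigma(1)\in\mathfrak P$ for every $\mathfrak P\mid5$. It makes $\hat u$ look like a quadratic character mod $11$; the number of leaves is chosen so that $5\cdot195-194=781=1+5+25+125+625$.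

**Step 1: the tree.** Note $16\cdot31=496\equiv1$ mod $55$. Merge $195$ leaves, distinct primes $\equiv31\pmod{55}$, under a root of weight $\equiv195\cdot16$. By (5) and (7) the Gaussian factors cancel, and
$$\hat u\doteq\hat Sf_A,\qquad f_A(k)=\frac{\{16k\}^{195}}{\{k\}^{194}}=\{16k\}[16](k)^{194}.$$
The tree is primitive, and by (8) its pair is $\equiv(0,P)$ with $P\equiv31^{195}$. Now apply, by Lemma 5(b), the element of $\mathcal G$ with operator $\hat ST^6\hat ST^{46}D_{36}\hat\Pi$, where $\hat\Pi$ is a word proportional to $\Pi_g$ on $V$ and $g=36\cdot46\cdot16^{195}$. By Lemma 4(iii), $\hat\Pi$ sends the pair to $\pm(0,gP)$, and the new pair is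
$$\pm36^{-1}R(6)R(46)\binom0{gP}=\pm36^{-1}\binom{-6gP}{-gP}.$$
As $P^{-1}\equiv16^{195}$, $gP\equiv36\cdot46$, so $d\equiv\pm6\cdot46=\pm276\equiv\pm1$, and Lemma 5(c) makes the determinant $\pm1$. Note $g\equiv1$ mod $5$.

**Step 2: its vector.** By (12) with $p=6$, $p^*=46$, the factor $T^{46}$ cancels $t^{-46n^2}$, and $\hat u(m)$ is a nonzero constant times $t^{-46m^2}\sum_n\{46mn\}[36](n)(Sf_A)(gn)$. Write $f_A(k)=\sum_a\ell_at^{2ak}$ with $\sum_a\ell_az^a=(z^{16}-z^{-16})[16]_z^{194}$, and let $\bar\ell(j)=\sum_{a\equiv j\,(55)}\ell_a$. Then $(Sf_A)(j)=\sum_a\ell_a\sum_kt^{2(a+j)k}=55\,\bar\ell(-j)$. So we may take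
$$\Sigma(m)=\sum_{n\in\mathbb Z/55}\bar\ell(-gn)\{46mn\}[36](n)\in O .$$

**Step 3: primes $\mathfrak P\mid11$.** Mod $\mathfrak P$ the factor $\{46mn\}[36](n)$ depends only on $n$ mod $5$. Since $46\equiv1$ mod $5$ and $[36]_z\equiv1+7N_5$ mod $z^5-1$, it equals $\theta^{2mn}-\theta^{-2mn}$. The push-forward of $\bar\ell$ to $\mathbb Z/5$ comes from $(z-z^{-1})(1+3N_5)^{194}\equiv z-z^{-1}$, so it is $\delta_1-\delta_{-1}$. With $g\equiv1$ mod $5$, the residues $n=-1$ and $n=1$ contribute with signs $+$ and $-$: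
$$\Sigma(m)\equiv-2(\theta^{2m}-\theta^{-2m})\ne0\qquad(m=1,2,47).$$
In particular $\Sigma(47)\ne0$.

**Step 4: primes $\mathfrak P\mid5$, a quadratic character.** The reduction $\bar f_A(k)$ of $f_A(k)$ depends only on $k$ mod $11$ and is $0$ for $k\equiv0$. Read $\{k\}$ with $t\mapsto\eta$. As $16\equiv5$ mod $11$, $\bar f_A(k)=\{5k\}^{195}/\{k\}^{194}$ for $k\not\equiv0$. In characteristic $5$, $\{5k\}=\{k\}^5$. So
$$\bar f_A(k)=\{k\}^{781}=\{k\}^{1+5+25+125+625}=\prod_{a\in\{1,5,3,4,9\}}\{ak\}=\Big(\frac k{11}\Big)\nu,\qquad\nu=\prod_{a\in\{1,5,3,4,9\}}\{a\}\neq0.$$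
Here $1,5,3,4,9$ are the powers of $5$ mod $11$, which are the five quadratic residues. If $k$ is a residue it permutes them; if not, then $-k$ does, because $-1$ is a non-residue, and the five signs give $-1$.

Let $\ell^{(11)}$ be the push-forward of $\bar\ell$ to $\mathbb Z/11$ and $g_{11}=\sum_k\left(\frac k{11}\right)\eta^k$, with $g_{11}^2=-11\ne0$. Fourier inversion of $\bar f_A(k)=\sum_a\ell^{(11)}(a)\eta^{2ak}$ gives
$$\ell^{(11)}(a)\equiv\frac1{11}\sum_k\Big(\frac k{11}\Big)\nu\,\eta^{-2ak}=\mu_0\Big(\frac a{11}\Big),\qquad\mu_0=\frac{\nu g_{11}}{11}\Big(\frac{-2}{11}\Big)\ne0 .$$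

**Step 5: primes $\mathfrak P\mid5$, the values.** Mod $z^{11}-1$, $[36]_z\equiv[3]_z+3N_{11}$ and $46\equiv2$ mod $11$. So $\{46mn\}[36](n)$ reduces to the value at $z=\eta^{2n}$ of $b=(z^{2m}-z^{-2m})(z^2+1+z^{-2})=\sum_jb_jz^j$. Therefore
$$\Sigma(m)\equiv\mu_0\Big(\frac{-g}{11}\Big)\sum_{n\in\mathbb Z/11}\Big(\frac n{11}\Big)\sum_jb_j\eta^{2jn}=\mu_0\Big(\frac{-2g}{11}\Big)g_{11}\,\beta_m,\qquad\beta_m=\sum_jb_j\Big(\frac j{11}\Big).$$
The coefficients $b_j$ and the Legendre symbol are both odd in $j$. For $m=1$, $b=z^4+z^2-z^{-2}-z^{-4}$ and $\beta_1=2\big((\tfrac4{11})+(\tfrac2{11})\big)=2(1-1)=0$. For $m=2$, $b=z^6+z^4+z^2-z^{-2}-z^{-4}-z^{-6}$ and $\beta_2=2(-1+1-1)=-2\not\equiv0$ mod $5$. So $\Sigma(1)\in\mathfrak P$ and $\Sigma(2)\notin\mathfrak P$ for all $\mathfrak P\mid5$. This completes the proof of Proposition 8. $\square$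

## 12. Proof of Theorems 1 and 2

**Step 1: a vector with $a$ highly divisible at $5$ and $11$.** Let $n\ge\max_{\mathfrak P\mid55}v_{\mathfrak P}(Q)$ and merge $n$ copies of each of $\Gamma_1,\dots,\Gamma_5$ under a root of weight $0$. This is allowed, since all $d_i=\pm1$. The result $\Gamma_*$ is primitive, with $\hat u_{\Gamma_*}=\hat S\hat v$, $\hat v(m)=\{m\}^{1-5n}\prod_i\hat u_{\Gamma_i}(m)^n$, and pair $(d_0,d_0')$, $d_0'=\pm1$. Put $a=\hat v(1)$, $b_2=\hat v(2)$, $b_3=\hat v(47)$; these lie in $F$. By Proposition 8, $b_2,b_3\ne0$. In $a/b_2$ the constants $C_i$ cancel and $\{1\}/\{2\}$ is a unit, so $v_{\mathfrak P}(a/b_2)=n\sum_iv_{\mathfrak P}(\Sigma_i(1))$ and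
$$v_{\mathfrak P}(a/b_2)\ge n\ge v_{\mathfrak P}(Q)\qquad\text{for all }\mathfrak P\mid55 .\tag{13}$$

**Step 2: every $\gamma\in\mathcal H_1$ gives a homology sphere.** We have $(\gamma\hat S^{-1},\mathsf S^{-1},1)\in\mathcal G$. Lemma 5(b), applied to $\Gamma_*$, gives a primitive tree with vector $\doteq\gamma\hat S^{-1}\hat S\hat v=\gamma\hat v$ and pair $\equiv\pm\mathsf S^{-1}(d_0,d_0')^T=\pm(d_0',-d_0)^T$. So $d\equiv\pm1$ mod $55$, and by Lemma 5(c) we may take $d=\pm1$. By (6) the resulting integral homology sphere $M_\gamma$ satisfies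
$$\tau_\zeta(M_\gamma)\doteq\{1\}^{-1}(\gamma\hat v)(1).\tag{14}$$

**Step 3: repairing $b_2$ away from $55$.** Let $\mathcal P$ be the set of primes $\mathfrak P\nmid55$ with $v_{\mathfrak P}(b_3)>v_{\mathfrak P}(a)$. If $a=0$ it is empty; otherwise it is finite because $a,b_3\neq0$. By the Chinese remainder theorem choose $x_2\in O$ such that for $\mathfrak P\in\mathcal P$: $x_2\equiv0$ mod $\mathfrak P$ if $v_{\mathfrak P}(b_2)\le v_{\mathfrak P}(a)$, and $x_2\equiv1$ mod $\mathfrak P$ otherwise. Apply $1+Qx_2E_{2,1}$, which replaces $b_2$ by $b_2'=b_2+Qx_2a$ and leaves $a,b_3$ alone. We claim that $a\in Q(b_2'O+b_3O)$ locally at every prime.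

- $\mathfrak P\mid55$: by (13), $v(Qx_2a)\ge2v(Q)+v(b_2)>v(b_2)$, with $v(0)=\infty$ and $v(Q)\ge1$. So $v(b_2')=v(b_2)$ and $v(a)\ge v(Q)+v(b_2')$, i.e. $a\in Qb_2'O_{\mathfrak P}$.
- $\mathfrak P\in\mathcal P$, where $Q$ is a unit: if $x_2\equiv0$, then $v(Qx_2a)>v(a)\ge v(b_2)$, so $v(b_2')=v(b_2)\le v(a)$. If $x_2\equiv1$, then $v(Qx_2a)=v(a)<v(b_2)$, so $v(b_2')=v(a)$. In both cases $a\in Qb_2'O_{\mathfrak P}$.
- Other $\mathfrak P$: $Q$ is a unit and $v(b_3)\le v(a)$, so $a\in Qb_3O_{\mathfrak P}$.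

**Step 4: reaching every value in an ideal.** A fractional ideal is determined locally, so $a\in\mathfrak c_0:=Q(b_2'O+b_3O)$. Applying $1+QyE_{1,2}$ and $1+QzE_{1,47}$ with $y,z\in O$, all in $\mathcal H_1$ by (11), changes the value at $1$ from $a$ to $a+Q(yb_2'+zb_3)$. As $y,z$ vary, this takes every value in $a+\mathfrak c_0=\mathfrak c_0$, in particular $0$.

**Step 5: Theorem 1.** For the value $0$, (14) gives $\tau_\zeta(M_\gamma)=0$. By the Galois relation of Section 2, $\tau_{\zeta'}(M_\gamma)=0$ for all $\zeta'$ of order $55$. So the Non-vanishing Conjecture is false.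

**Step 6: Theorem 2.** As $\{1\}\in O^*$, for every $x\in\mathfrak c_0$ we may realize the value $\{1\}x\in\mathfrak c_0$, and (14) gives $\tau_\zeta(M_\gamma)\doteq x$, i.e. $\tau_\zeta(M_\gamma)=\pm\zeta^jx$. These invariants lie in $O$, so $\mathfrak c_0\subset O$; it is nonzero because $b_3\ne0$. Take $\mathfrak c=\mathfrak c_0$. $\blacksquare$

## 13. Divisibility of $J_M$ by $\Phi_{55}$

This proves Theorem 3(a). Write $J_M=\sum_na_n(q)(q)_n$ with $a_n\in\mathbb Z[q]$.

**Step 1: the terms below $55$.** Since $(\zeta)_n=0$ for $n\ge55$, $J_M(\zeta)=0$ says that the polynomial $\sum_{n<55}a_n(q)_n$ vanishes at $\zeta$. So it lies in $\Phi_{55}\mathbb Z[q]$.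

**Step 2: the terms from $55$ on.** The cyclotomic polynomial $\Phi_e$ divides $(q)_n$ exactly $\lfloor n/e\rfloor$ times. For $n\ge55$ write $(q)_n=\Phi_{55}h_n$. We have $\lfloor(n-55)/e\rfloor\le\lfloor n/e\rfloor$ for all $e$, and $\lfloor(n-55)/55\rfloor=\lfloor n/55\rfloor-1$. Hence $(q)_{n-55}\mid h_n$, so $\sum_{n\ge55}a_nh_n$ converges in $\widehat{\mathbb Z[q]}$. Adding both parts, $\Phi_{55}\mid J_M$. $\blacksquare$

## 14. Surgery with slope $1/N$ and hyperbolic examples

For Theorem 3(b) we change $M$ by surgeries that $\tau_\zeta$ does not see. The mechanism is that the color $2r-1=109$ behaves like minus the color $1$.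

**Lemma 9.** At $A=t$, let $L\cup K$ be a framed link whose components in $L$ carry arbitrary colors. If $K$ is decorated by $S_{r-1}\cdot R$ with any polynomial $R$ in the core, the bracket vanishes. Consequently $J_{L\cup K}(\cdot,r)=0$ and $J_{L\cup K}(\cdot,2r-1)=-J_{L\cup K}(\cdot,1)=-J_L(\cdot)$.

**Step 1: the decoration $S_{r-1}$ kills the bracket.** A product in the annulus means parallel copies, so we may let $R$ decorate a parallel copy of $K$ and count that copy among the other components. It remains to treat $R=1$. As $[k]\ne0$ for $1\le k\le r-1$, the Jones–Wenzl idempotent $f=f_{r-1}$ of the Temperley–Lieb algebra $TL_{r-1}$ exists at $A=t$; its closure in the annulus is $S_{r-1}$ of the core. Cut $K$ open. The $(r-1)$-fold parallel of the resulting string, together with the decorated other components, is an element $X\in TL_{r-1}$, and our bracket is the closure of $Xf=Xf^2$, hence the closure of $fXf$. Since $f$ annihilates all diagrams other than the identity, $fXf=cf$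 with a scalar $c$. The closure of $f$ in the plane is $S_{r-1}(-t^2-t^{-2})=(-1)^{r-1}[r]=0$.

**Step 2: the color $2r-1$.** Divide
$$x^{2r-1}-x^{-(2r-1)}+x-x^{-1}=(x^r-x^{-r})(x^{r-1}+x^{-(r-1)})$$
by $x-x^{-1}$ and use $(x-x^{-1})(x^{r-1}+x^{1-r})=(x^r-x^{-r})-(x^{r-2}-x^{-(r-2)})$. This gives $S_{2r-2}+S_0=S_{r-1}(S_{r-1}-S_{r-3})$. So the bracket with $K$ decorated by $S_{2r-2}+S_0$ vanishes; and $S_0=1$ means that $K$ is deleted. $\square$

**Lemma 10.** If $K\subset M$ is a knot in an integral homology sphere and $55\mid N$, $N\ne0$, then $1/N$-surgery on $K$ gives an integral homology sphere $M'$ with $\tau_\zeta(M')=\tau_\zeta(M)$.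

**Step 3: a surgery presentation of $M'$.** Let $L$ present $M$, give $K$ the integral framing that is the $0$-framing in $M$, and let $\nu$ be a meridian of $K$ with framing $-N$. By the slam-dunk move, $L'=L\cup K\cup\nu$ presents surgery on $K$ with slope $0-1/(-N)=1/N$, that is, $M'$. Let $w$ be the vector of linking numbers of $K$ with $L$. Subtract $B_L^{-1}w$, which is integral, from the basis vector of $K$. Its linking with $L$ becomes $0$, its linking with $\nu$ stays $1$, and its new self-linking is the framing of $K$ in $M$, i.e. $0$. So the linking matrix is $\mathbb Z$-congruent to $B_L\oplus\begin{pmatrix}0&1\\1&-N\end{pmatrix}$. The second block has determinant $-1$, so $M'$ is an integral homology sphere and each of $b_\pm$ increases by $1$.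

**Step 4: the sum over the color of $\nu$.** Let $k,j$ be the colors of $K,\nu$. Terms with $k\equiv0$ mod $55$ vanish because of the factor $[k]$. For $k\not\equiv0$ the meridian contributes $\frac{[jk]}{[k]}t^{-N(j^2-1)}=\frac{[jk]}{[k]}$, since $t^N=1$. Hence
$$Z_{L'}=\sum_{n_i,\,k\not\equiv0}\prod_i[n_i]\,J_{L\cup K}(\cdot,k)\sum_j[j][jk],\qquad\sum_j[j][jk]=110\{1\}^{-2}\big(1_{k\equiv-1}-1_{k\equiv1}\big),$$
where $1_{k\equiv\pm1}$ is $1$ or $0$; expand $\{j\}\{jk\}$ and sum over residues $j$ mod $55$. Among odd $k\in\{1,\dots,109\}$ only $k=1$ and $k=109=2r-1$ contribute. By Lemma 9, $Z_{L'}=110\{1\}^{-2}(-1-1)Z_L=-220\{1\}^{-2}Z_L$.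

**Step 5: the normalization.** By Section 4, $Z_{U_+}Z_{U_-}=(-2Gt^{-3}\{1\}^{-1})(-2Gt^3\{1\}^{-1})=4G^2\{1\}^{-2}=-220\{1\}^{-2}$. So numerator and denominator of (3) change by the same factor, and $\tau_\zeta(M')=\tau_\zeta(M)$. $\square$

**Step 6: Theorem 3(b).** Take $M$ from Theorem 1. By R. Myers (*Simple knots in compact, orientable 3-manifolds*, Trans. AMS 273 (1982)), every compact orientable 3-manifold without 2-sphere boundary components contains a knot whose exterior is irreducible, boundary-irreducible and contains no non-boundary-parallel properly embedded incompressible annuli or tori. Let $K\subset M$ be such a knot. By Thurston's theorem for Haken manifolds the interior of its exterior is hyperbolic. By Thurston's hyperbolic Dehn surgery theorem the $1/(55k)$-surgeries on $K$ are hyperbolic for all large $k$; their volumes are smaller than that of $M\setminus K$ and converge to it. So infinitely many volumes occur, and volume is a homeomorphism invariant of closed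 hyperbolic 3-manifolds by Mostow rigidity. By Lemma 10 these manifolds are integral homology spheres with $\tau_\zeta=0$, and by Galois conjugation this holds for all $\zeta$ of order $55$. $\blacksquare$
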